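\title{Monotone regular specifications with variations in $\ell^p$, $p>2$, and many Gibbs measures}

\begin{abstract}
A specification prescribes the conditional law of a symbol given its infinite past. By a theorem of Johansson and \"Oberg, a regular continuous specification whose variations are square summable has a unique Gibbs measure. We show that monotonicity does not improve this exponent: for every $\beta>\frac12$ there is a monotone, symmetric, regular, continuous specification on $\{-1,+1\}$ with variations $O(n^{-1/2}(\log n)^\beta)$ and uncountably many ergodic Gibbs measures. It is a voter model with long memory, truncated to make it regular, in which the mass lost to truncation is re-emitted at larger lags, so that a conservation law for the mean holds exactly.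
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a finite set, $P(A)$ the set of probability distributions on $A$, and $\mathbb N=\{1,2,\dots\}$. A \emph{specification} (or \emph{$g$-function}) is a measurable map $g:A^{\mathbb N}\to P(A)$. We read $b=(b_1,b_2,\dots)$ as a past, $b_n$ being the symbol seen $n$ steps ago, and $g(b)$ as the law of the next symbol. For $x\in A^{\mathbb Z}$ and $t\in\mathbb Z$ write $x_{<t}=(x_{t-1},x_{t-2},\dots)\in A^{\mathbb N}$. A \emph{Gibbs measure} for $g$ is a shift-invariant probability measure $\mu$ on $A^{\mathbb Z}$ such that, for every $f:A\to\mathbb R$,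
\[
\mathbf E_\mu\big(f(x_0)\mid x_{-1},x_{-2},\dots\big)=\sum_{a\in A}f(a)\,g(x_{<0})(a)\qquad\mu\text{-a.s.}
\]
The specification is \emph{regular} if there is $\varrho>0$ with $g(b)(a)\ge\varrho$ for all $b$ and $a$, and \emph{continuous} if it is continuous for the product topology. Every continuous specification has at least one Gibbs measure. The memory of $g$ is measured by its \emph{variations}
\[
\operatorname{var}_n(g)=\sup\big\{\|g(b)-g(b')\|:\ b_i=b_i'\text{ for }1\le i\le n\big\},\qquad n\ge1,
\]
where $\|\pi-\pi'\|=\max_{B\subset A}|\pi(B)-\pi'(B)|$ is the total variation distance. Thus $\operatorname{var}_n(g)$ is the largest effect that the past beyond lag $n$ can have on the next symbol, and, $A^{\mathbb N}$ being compact, $g$ is continuous if and only if $\operatorname{var}_n(g)\to0$. Finally, let $A$ be totally ordered and order $A^{\mathbb N}$ coordinatewise. Then $g$ is \emph{monotone} if $b\le b'$ implies that $g(b')$ stochastically dominates $g(b)$, that is, $g(b')(\{x\ge a\})\ge g(b)(\{x\ge a\})$ for all $a\in A$.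

If $g$ is regular and $\operatorname{var}_n(g)=0$ for some $n$, a Gibbs measure is a stationary Markov chain of order $n$ with positive transition probabilities, so it is unique. How slowly can $\operatorname{var}(g)=(\operatorname{var}_n(g))_{n\ge1}$ decay before uniqueness fails? Johansson and \"Oberg showed that a regular continuous specification with $\operatorname{var}(g)\in\ell^2$ has a unique Gibbs measure. For every $p>2$ there is a regular continuous specification, not monotone, with $\operatorname{var}(g)\in\ell^p$ and several Gibbs measures. Bramson and Kalikow constructed a monotone regular continuous specification with several Gibbs measures. The following question is posed in \cite{BHS}.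

\medskip
\noindent\emph{Is there a finite $p$ and a continuous monotone regular specification $g$ with $\operatorname{var}(g)\in\ell^p$ that has more than one Gibbs measure?}
\medskip

The simplest monotone specifications suggest a negative answer: as we see in Section~\ref{sec:idea}, a regular specification on $\{-1,+1\}$ that is a positive linear function of the past has only Gibbs measures of mean zero, however slowly its variations decay. The answer is nevertheless positive, and one $g$ serves all $p>2$.

\begin{theorem}\label{thm:main}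
Let $A=\{-1,+1\}$, $\beta>\frac12$ and $0<\varrho<\frac12$. There is a continuous monotone specification $g$ on $A$, symmetric under the flip in the sense that $g(-b)(-a)=g(b)(a)$, such that
\begin{itemize}
\item[(i)] $g(b)(a)\ge\varrho$ for all $b\in A^{\mathbb N}$ and $a\in A$;
\item[(ii)] $\operatorname{var}_n(g)=O\big(n^{-1/2}(\log n)^\beta\big)$, hence $\operatorname{var}(g)\in\ell^p$ for every $p>2$;
\item[(iii)] $g$ has at least two Gibbs measures, namely one with $\mathbf E x_0>0$ and its image under the flip;
\item[(iv)] $g$ has uncountably many ergodic Gibbs measures.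
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:sharp}
For $1\le p<\infty$, a continuous monotone regular specification with $\operatorname{var}(g)\in\ell^p$ and more than one Gibbs measure exists if and only if $p>2$.
\end{corollary}

\begin{proof}
For $p>2$ apply Theorem~\ref{thm:main}. For $p\le2$ we have $\ell^p\subset\ell^2$, and the theorem of Johansson and \"Oberg gives uniqueness.
\end{proof}

So the critical exponent is $2$ with or without monotonicity, even for symmetric specifications that are uniformly close to the fair coin: by (i), $g(b)(+1)$ stays within $\frac12-\varrho$ of $\frac12$, and $\varrho$ may be taken close to $\frac12$ (for $\varrho=\frac12$ only the fair coin is left). On the finer scale $n^{-1/2}(\log n)^\beta$, variations of this order are square summable when $\beta<-\frac12$, which forces uniqueness; the range $|\beta|\le\frac12$ is not addressed here.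

Section~\ref{sec:idea} explains the construction on a small example, and Section~\ref{sec:spec} defines $g$ and proves (i) and (ii). Sections~\ref{sec:conservation}--\ref{sec:concentration} show that finite-memory approximations of $g$ keep a prescribed bias uniformly in the length of the memory. Section~\ref{sec:gibbs} passes to the limit and proves (iii) and (iv), and Section~\ref{sec:alphabets} treats other alphabets.

\section{Voter models, truncation and re-emission}\label{sec:idea}

Until Section~\ref{sec:alphabets}, $A=\{-1,+1\}$. A specification is then the same as a measurable function $\varphi:A^{\mathbb N}\to[-1,1]$, the conditional mean of the next symbol: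
\[
g(b)(\pm1)=\tfrac12\big(1\pm\varphi(b)\big).
\]
Put $c=1-2\varrho\in(0,1)$. Then $g\ge\varrho$ if and only if $|\varphi|\le c$; $g$ is monotone if and only if $\varphi$ is nondecreasing; $g$ is symmetric if and only if $\varphi$ is odd; and $\|g(b)-g(b')\|=\frac12|\varphi(b)-\varphi(b')|$. Every function on $A$ is affine, and the cylinder sets in the coordinates $x_{-1},x_{-2},\dots$ form a countable $\pi$-system that generates the $\sigma$-field of the past. Hence a shift-invariant $\mu$ is a Gibbs measure if and only if
\begin{equation}\label{eq:gibbs}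
\mathbf E_\mu[x_0F]=\mathbf E_\mu[\varphi(x_{<0})F]\qquad\text{for every indicator $F$ of a cylinder set in }x_{-1},x_{-2},\dots .
\end{equation}

\subsection{Linear specifications and the exponent $\frac12$}\label{sub:linear}

Let $\varphi(b)=\sum_na_nb_n$ with $a_n\ge0$ and $\gamma=\sum_na_n\le1$. This specification is monotone and symmetric, and $\operatorname{var}_n(g)=r(n):=\sum_{i>n}a_i$. The mean $m=\mathbf E_\mu x_0$ of a Gibbs measure satisfies $m=\gamma m$. Regularity means $\gamma<1$, and then $m=0$.

For $\gamma=1$ we have a voter model with long memory: the new symbol copies the symbol seen $n$ steps ago with probability $a_n$. The equation $m=m$ puts no constraint on the mean, but the model is not regular, since $\varphi(+1,+1,\dots)=1$. Our plan is to make it regular by truncating conditional means at $\pm c$. This costs little if the quantities that are truncated are long averages that stay near a mean in $(-c,c)$, so we ask when long averages concentrate.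

Change the symbol at time $0$ from $-1$ to $+1$, keep the earlier past, and run the voter model. By linearity the expected symbol at time $n$ increases by $2G(n)$, where
\begin{equation}\label{eq:G}
G(0)=1,\qquad G(n)=\sum_{i=1}^na_iG(n-i)\quad(n\ge1)
\end{equation}
is the renewal sequence of $a$: the probability that a random walk from $0$ with step law $a$ visits $n$. If $\kappa$ is a probability kernel on $\mathbb N$, the symbol at time $t-N$ therefore has influence $2(\kappa*G)(N)$ on the average $\sum_n\kappa(n)x_{t-n}$. Revealing the symbols one at a time writes this average as a sum of martingale differences bounded by these influences, so its fluctuations are governed by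
\[
\|\kappa*G\|_2\le\|\kappa\|_2\sum_{n\le N}G(n)+\Big(\sum_{n>N}G(n)^2\Big)^{1/2}.
\]
The right side is small for widely spread $\kappa$ as soon as $G\in\ell^2$. We will see in Lemma~\ref{lem:renewal} that $G(n)\le1/((n+1)r(n))$ when $r$ is log-convex. For $r(n)$ of order $n^{-1/2}(\log n)^\beta$ this gives $G(n)^2=O(n^{-1}(\log n)^{-2\beta})$, which is summable when $\beta>\frac12$. This is the source of the rate in Theorem~\ref{thm:main}.

\subsection{The lost mass}\label{sub:example}

Small losses are still fatal if they are simply discarded, because a loss occurs at every time step while the remote past acts only with the weight $r(n)\to0$. The following example shows this and shows the remedy. Let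
\[
\psi(u)=\max(-c,\min(c,u))
\]
be the truncation at $\pm c$. The two functions $\psi(u)$ and $u-\psi(u)$ are odd and nondecreasing; that the \emph{lost part} $u-\psi(u)$ is nondecreasing is what makes the construction compatible with monotonicity.

\begin{example}\label{ex:toy}
Let $a_n>0$, $\sum_na_n=1$, $p=a_1$ and $q=p/(1-p)$. Truncate lag $1$ only: $\psi(b_1)=cb_1$, with lost part $(1-c)b_1$. Fix $L\ge2$, let $r=\sum_{n>L}a_n$, and replace the symbols at lags beyond $L$ by a constant $\theta\in(-1,1)$, which plays the role of a boundary condition in the remote past. Compare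
\[
\varphi^{\mathrm{dis}}(b)=pc\,b_1+\sum_{n=2}^La_nb_n+r\theta,\qquad
\varphi^{\mathrm{re}}(b)=pc\,b_1+\sum_{n=2}^La_n\big[b_n+q(1-c)b_{n+1}\big]+r\theta .
\]
In $\varphi^{\mathrm{dis}}$ the lost part is discarded. In $\varphi^{\mathrm{re}}$ it is re-emitted: when the symbol $b_n$ was generated, the amount $p(1-c)b_{n+1}$ was missing from its conditional mean, and this amount is attached to $b_n$ for the benefit of the lags $\ge2$; these have total weight $1-p$, whence the factor $q$. The coefficients of the $b_n$ are positive and add up to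
\[
pc+(1-p-r)=1-r-p(1-c),\qquad pc+(1-p-r)\big(1+q(1-c)\big)=1-r-rq(1-c),
\]
respectively. Both functions are bounded by $1-r(1-|\theta|)<1$ and have finite memory, so each has a unique Gibbs measure. Taking expectations gives $m^{\mathrm{dis}}\,(r+p(1-c))=r\theta$ and $m^{\mathrm{re}}\,r\,(1+q(1-c))=r\theta$, so
\[
m^{\mathrm{dis}}=\frac{r\,\theta}{r+p(1-c)},\qquad m^{\mathrm{re}}=\frac{\theta}{1+q(1-c)} .
\]
For $p=c=\frac12$ these are $4r\theta/(4r+1)$ and $2\theta/3$. As $L\to\infty$ the first mean tends to $0$, while the second does not depend on $L$.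
\end{example}

In the example regularity degenerates as $L\to\infty$, because the lags $\ge2$ are not truncated. In the full construction all lags are grouped into blocks of doubling length, called levels. Every level is truncated, and its loss is re-emitted through all higher levels. Each level then shifts the mean by a bounded multiple of its expected loss, and we must show that these expected losses have a small sum. This needs concentration of the block averages in a model that is no longer linear, and is the main work of the proof.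

\section{The specification}\label{sec:spec}

\subsection{The kernel and its levels}

Let $\zeta(y)=y^{-1/2}(\log y)^\beta$ with the natural logarithm, and let $M$ be an integer with
\begin{equation}\label{eq:M1}
\log M\ge8\beta .
\end{equation}
A second largeness condition on $M$, depending only on $\beta$ and $c$, is imposed in \eqref{eq:M2}. For $y\ge M$ we have $\beta/\log y\le\frac18$ and $\log y\ge4$. Since $(\log\zeta)'(y)=-\frac1y\big(\frac12-\frac\beta{\log y}\big)$,
\begin{equation}\label{eq:zeta1}
\frac38\,\frac{\zeta(y)}y\le-\zeta'(y)\le\frac12\,\frac{\zeta(y)}y\qquad(y\ge M),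
\end{equation}
and $(\log\zeta)''(y)=y^{-2}\big(\frac12-\frac\beta{\log y}-\frac\beta{\log^2y}\big)\ge y^{-2}\big(\frac12-\frac18-\frac1{32}\big)>0$. So $\zeta$ is decreasing, log-convex and hence convex on $[M,\infty)$. Integrating $-(\log\zeta)'$ over $[y,2y]$ gives $2^{3/8}\le\zeta(y)/\zeta(2y)\le2^{1/2}$. As $(5/4)^8<6<2^3$,
\begin{equation}\label{eq:zeta2}
\frac54\le\frac{\zeta(y)}{\zeta(2y)}\le\frac32,\qquad\zeta(4y)\ge\tfrac12\zeta(y)\qquad(y\ge M).
\end{equation}

Define
\[
r(n)=\frac{\zeta(M+n)}{\zeta(M)}\quad(n\ge0),\qquad a_n=r(n-1)-r(n)>0\quad(n\ge1).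
\]
Then $\sum_na_n=1$, $\sum_{i>n}a_i=r(n)$, and $a_n$ is nonincreasing because $\zeta$ is convex. The shift by $M$ makes $a$ very flat, which will make all fluctuations small, including those of the first level. Let $L_k=M(2^k-1)$ for $k\ge0$, so that $M+L_k=2^kM$. \emph{Level $k\ge1$} is the block of lags $I_k=\{n:L_{k-1}<n\le L_k\}$. Put
\[
p_k=\sum_{n\in I_k}a_n,\qquad r_k=r(L_k)=\sum_{i>k}p_i=\frac{\zeta(2^kM)}{\zeta(M)},\qquad q_k=\frac{p_k}{r_k},\qquad\kappa_k(n)=\frac{a_n}{p_k}\mathbf 1[n\in I_k].
\]
Thus $p_k$ is the weight of level $k$, $r_k$ is the weight of all higher levels ($r_0=1$), and $\kappa_k$ is a probability kernel on $I_k$. Since $q_k=r_{k-1}/r_k-1$, \eqref{eq:zeta2} gives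
\begin{equation}\label{eq:q}
\tfrac14\le q_k\le\tfrac12\qquad(k\ge1).
\end{equation}

\subsection{Definition and first properties}

For $b\in A^{\mathbb N}$ let $(\sigma^nb)_m=b_{n+m}$; this is the past seen by the symbol $b_n$. Define recursively for $k\ge1$
\begin{equation}\label{eq:V}
V_k(b)=\sum_{n\in I_k}\kappa_k(n)\Big[b_n+\sum_{i<k}q_i\,\ell_i(\sigma^nb)\Big],\qquad\ell_k(b)=V_k(b)-\psi(V_k(b)),
\end{equation}
and set
\[
\varphi(b)=\sum_{k\ge1}p_k\,\psi(V_k(b)),\qquad g(b)(\pm1)=\tfrac12\big(1\pm\varphi(b)\big).
\]
Without the inner sum and without $\psi$, this is the voter model $\sum_na_nb_n$. The inner sum is the re-emission: when $b_n$ was generated, level $i$ lost $p_i\ell_i(\sigma^nb)$; each level $k>i$ reads $q_i\ell_i(\sigma^nb)$ along with $b_n$, and these levels have total weight $r_i$, with $r_iq_i=p_i$. Only higher levels read the loss of level $i$, so the recursion is well founded and each $V_k$ has finite memory.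

\begin{proposition}\label{prop:basic}
The specification $g$ is continuous, monotone and symmetric, and satisfies (i) and (ii) of Theorem~\ref{thm:main}. The functions $V_k$ and $\ell_k$ are odd and nondecreasing, and depend only on $b_1,\dots,b_{N_k}$, where $N_k=L_1+\dots+L_k\le2^{k+1}M$.
\end{proposition}

\begin{proof}
We use induction on $k$. If $\ell_i$ is odd, nondecreasing and depends on $N_i$ coordinates for each $i<k$, then $V_k$ is a combination with nonnegative weights of odd nondecreasing functions of $b_1,\dots,b_{L_k+N_{k-1}}$ (with $N_0=0$), and $\ell_k$ is an odd nondecreasing function of $V_k$. Hence $\varphi$ is odd and nondecreasing, and $|\varphi|\le c\sum_kp_k=c$. If $b$ and $b'$ agree up to $n\ge N_k$, the first $k$ terms of $\varphi(b)$ and $\varphi(b')$ agree, so $\frac12|\varphi(b)-\varphi(b')|\le cr_k$. For $n\ge4M$ choose $k\ge1$ with $2^{k+1}M\le n<2^{k+2}M$. Then $2^kM>n/4\ge M$, and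
\[
\operatorname{var}_n(g)\le c\,\frac{\zeta(2^kM)}{\zeta(M)}\le c\,\frac{\zeta(n/4)}{\zeta(M)}=O\big(n^{-1/2}(\log n)^\beta\big).
\]
This tends to $0$, and $\sum_nn^{-p/2}(\log n)^{p\beta}<\infty$ for $p>2$.
\end{proof}

\section{Finite memory and the conservation law}\label{sec:conservation}

To produce Gibbs measures with a bias we cut the memory, as in Example~\ref{ex:toy}. For $K\ge1$ and $|\theta|\le c/4$ let
\[
\varphi_K^\theta=\sum_{k\le K}p_k\,\psi(V_k)+r_K\theta .
\]
This function is nondecreasing, depends on $N_K$ coordinates, and satisfies $|\varphi_K^\theta|\le c$ and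
\begin{equation}\label{eq:uniform}
|\varphi_K^\theta-\varphi|\le r_K|\theta|+cr_K\le2cr_K .
\end{equation}
The \emph{truncated chain} generates $x_t$ with conditional mean $\varphi_K^\theta(x_{<t})$ given the past. Its state $(x_{t-1},\dots,x_{t-N_K})$ is a Markov chain on the finite set $A^{N_K}$, and any state leads to any other in exactly $N_K$ steps with probability at least $\varrho^{N_K}$; here we use $c<1$. The chain is therefore irreducible and aperiodic: it has a unique stationary distribution, to which the law of the state converges uniformly in the starting state. Let $\nu_{K,\theta}$ be the law on $A^{\mathbb Z}$ of the stationary process.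

Write $V_k(t)=V_k(x_{<t})$ and $\ell_k(t)=\ell_k(x_{<t})$. Since $\sigma^nx_{<t}=x_{<t-n}$, \eqref{eq:V} reads
\begin{equation}\label{eq:Vt}
V_k(t)=\sum_{n\in I_k}\kappa_k(n)\Big[x_{t-n}+\sum_{i<k}q_i\,\ell_i(t-n)\Big].
\end{equation}
With $\nu=\nu_{K,\theta}$ put $m=\mathbf E_\nu x_0$, and $v_k=\mathbf E_\nu V_k(0)$, $e_k=\mathbf E_\nu\ell_k(0)$ for $k\le K$. Set also $v_{K+1}=\theta$.

\begin{lemma}[Conservation law]\label{lem:conservation}
We have $v_1=m$ and $v_{k+1}=v_k+q_ke_k$ for $1\le k\le K$. Equivalently, $v_k=\theta-\sum_{i=k}^Kq_ie_i$.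
\end{lemma}

\begin{proof}
By stationarity and \eqref{eq:Vt}, $v_k=m+\sum_{i<k}q_ie_i$ for $k\le K$. This gives $v_1=m$ and the recursion for $k<K$. For every $k\le K$, the identities $r_{k-1}=p_k+r_k$ and $p_k=r_kq_k$ give
\[
r_{k-1}v_k=p_k(v_k-e_k)+r_k(v_k+q_ke_k).
\]
For $k<K$ the last term is $r_kv_{k+1}$, so the sum over $k\le K$ telescopes to $m=r_0v_1=\sum_{k\le K}p_k(v_k-e_k)+r_K(v_K+q_Ke_K)$. On the other hand $m=\mathbf E_\nu\varphi_K^\theta(x_{<0})=\sum_{k\le K}p_k(v_k-e_k)+r_K\theta$. Since $r_K>0$, comparing gives $\theta=v_K+q_Ke_K$.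
\end{proof}

Without re-emission we would have $v_k=m$ for all $k$ and $m=\theta-r_K^{-1}\sum_{k\le K}p_ke_k$: the loss of level $k$ would be divided by $r_K\to0$. With re-emission it is divided by $r_k$, and by \eqref{eq:q} the bias survives if $\sum_k|e_k|$ is small uniformly in $K$. Now $\ell_k\ne0$ only when $|V_k|>c$, so we need concentration of $V_k$, and for that a bound on the influence of one symbol.

\section{The influence of one symbol}\label{sec:influence}

In the voter model the influence of $x_{t-N}$ on the average over level $j$ is $2h_j(N)$ with $h_j=\kappa_j*G$. By \eqref{eq:G}, $h_j(N)=\kappa_j(N)+\sum_{1\le n<N}a_nh_j(N-n)$: the symbol acts directly, or through a copy made $n$ steps later. In the truncated chain a discrepancy between two coupled copies may instead be held back in $\ell_i$, and it then travels with the kernel $a$ conditioned on $n>L_i$. We need one weight function that dominates its averages under all these kernels at once.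

\begin{definition}\label{def:super}
Let $j\ge1$. A \emph{$j$-supersolution} is a nonincreasing function $w:\mathbb N\to[0,\infty)$ with
\begin{equation}\label{eq:super}
w(N)\ge\kappa_j(N)+\sum_{1\le n<N}a_nw(N-n)\qquad(N\ge1).
\end{equation}
\end{definition}

Monotonicity of $w$ is used exactly once, in the next lemma: jumps of length $n\le L_i$ land where $w$ is at least $w(N)$, so by \eqref{eq:super} the longer jumps cannot do better than $w(N)$ on average.

\begin{lemma}\label{lem:conditioned}
If $w$ is a $j$-supersolution, then for all $i\ge0$ and $N\ge1$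
\begin{equation}\label{eq:conditioned}
\sum_{L_i<n<N}a_nw(N-n)\le r_iw(N)-\kappa_j(N)\mathbf 1[i<j].
\end{equation}
\end{lemma}

\begin{proof}
Let $N\le L_i$. The left side is $0$. If $i<j$, then $N\le L_{j-1}$ and $\kappa_j(N)=0$; so in all cases the right side is $r_iw(N)\ge0$. Let $N>L_i$. By \eqref{eq:super}, monotonicity of $w$ and $\sum_{n\le L_i}a_n=1-r_i$, the left side is at most
\[
w(N)-\kappa_j(N)-\sum_{n\le L_i}a_nw(N-n)\le w(N)-\kappa_j(N)-(1-r_i)w(N)=r_iw(N)-\kappa_j(N).\qedhere
\]
\end{proof}

\begin{lemma}[Influence bound]\label{lem:influence}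
Let $1\le j\le K$, $|\theta|\le c/4$, $s<t$, and let $w$ be a $j$-supersolution. Take two pasts on $(-\infty,s]$ that agree on $(-\infty,s-1]$ and have the values $-1$ and $+1$ at $s$, and run the truncated chain from each, obtaining $X$ and $X'$. Then
\[
0\le\mathbf E V_j(X'_{<t})-\mathbf E V_j(X_{<t})\le2w(t-s).
\]
\end{lemma}

\begin{proof}
Let $U_u$, $u>s$, be independent and uniform on $[0,1]$. Put $X_u=+1$ if and only if $U_u\le\frac12(1+\varphi_K^\theta(X_{<u}))$, and define $X'_u$ in the same way with the same $U_u$. Since $\varphi_K^\theta$ is nondecreasing, induction on $u$ gives $X'\ge X$. Let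
\[
d(u)=\mathbf E[X'_u-X_u],\quad\lambda_k(u)=\mathbf E[\ell_k(X'_{<u})-\ell_k(X_{<u})],\quad\upsilon_k(u)=\mathbf E[V_k(X'_{<u})-V_k(X_{<u})].
\]
All three are nonnegative by Proposition~\ref{prop:basic}; this is where monotonicity of the model enters, and it allows us to apply \eqref{eq:conditioned} term by term below. Moreover $d(s)=2$, $d(u)=0$ for $u<s$, and $\lambda_k(u)=0$ for $u\le s$. By \eqref{eq:Vt},
\begin{equation}\label{eq:ups}
\upsilon_k(u)=\sum_{n\in I_k}\kappa_k(n)\Big[d(u-n)+\sum_{i<k}q_i\lambda_i(u-n)\Big].
\end{equation}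
For $u>s$ we have $d(u)=\mathbf E[\varphi_K^\theta(X'_{<u})-\varphi_K^\theta(X_{<u})]=\sum_{k\le K}p_k(\upsilon_k(u)-\lambda_k(u))$. Inserting \eqref{eq:ups} and using $p_k\kappa_k(n)=a_n$ on $I_k$, we obtain the balance equation
\begin{equation}\label{eq:balance}
d(u)+\sum_{k\le K}p_k\lambda_k(u)=\sum_{n\le L_K}a_nd(u-n)+\sum_{i<K}q_i\sum_{L_i<n\le L_K}a_n\lambda_i(u-n)\qquad(u>s):
\end{equation}
the discrepancy arriving at time $u$ is split into a visible part $d(u)$ and held-back parts $p_k\lambda_k(u)$. Let
\[
W=\sum_{s<u<t}w(t-u)\Big[d(u)+\sum_{k\le K}p_k\lambda_k(u)\Big].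
\]
Insert \eqref{eq:balance}, substitute $v=u-n$, drop the restriction $n\le L_K$ (all terms are nonnegative), and apply \eqref{eq:conditioned} with $N=t-v$, taking $i=0$ for the terms in $d$:
\begin{align*}
W&\le\sum_{s\le v<t}d(v)\sum_{0<n<t-v}a_nw(t-v-n)+\sum_{i<K}q_i\sum_{s<v<t}\lambda_i(v)\sum_{L_i<n<t-v}a_nw(t-v-n)\\
&\le\sum_{s\le v<t}d(v)w(t-v)+\sum_{i<K}p_i\sum_{s<v<t}\lambda_i(v)w(t-v)\\
&\qquad-\sum_{s\le v<t}\kappa_j(t-v)\Big[d(v)+\sum_{i<j}q_i\lambda_i(v)\Big].
\end{align*}
All sums are finite, and $i<j$ implies $i<K$. By \eqref{eq:ups} the last line is $-\upsilon_j(t)$. The line before it equals $W+d(s)w(t-s)-p_K\sum_{s<v<t}\lambda_K(v)w(t-v)\le W+2w(t-s)$. Hence $\upsilon_j(t)\le2w(t-s)$.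
\end{proof}

\section{Supersolutions from the renewal sequence}\label{sec:renewal}

For $j\ge2$ the exact solution $h_j$ is not a supersolution: it vanishes for $1\le N\le L_{j-1}$ and is positive at $N=L_{j-1}+1$, so it is not nonincreasing. We use instead a multiple of $G(\cdot+L_j)$, with $G$ defined by \eqref{eq:G}. This requires that $G$ be nonincreasing, which is not automatic even for nonincreasing $a$: for $a_1=a_2=\frac12$ one finds $G(1)=\frac12$ and $G(2)=\frac34$. Log-convexity of the tail $r$ is what gives it, by Kaluza's argument.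

\begin{lemma}\label{lem:renewal}
The sequence $G$ is nonincreasing. With $R(n)=\sum_{m=0}^nr(m)$ and $S(n)=\sum_{m=0}^nG(m)$,
\[
G(n)\le\frac1{R(n)}\le\frac1{(n+1)r(n)},\qquad S(n)\ge\frac{n+1}{R(n)}\qquad(n\ge0).
\]
\end{lemma}

\begin{proof}
Let $\hat a,\hat r,\hat G$ be the generating formal power series. By \eqref{eq:G}, $\hat G(z)(1-\hat a(z))=1$, and $(1-z)\hat r(z)=1-\hat a(z)$ by definition of $a$. Hence $(1-z)\hat G(z)\hat r(z)=1$, which we use in two ways:
\begin{equation}\label{eq:rG}
\sum_{m=0}^nr(n-m)G(m)=1\quad(n\ge0),\qquad\frac1{\hat r(z)}=1-\sum_{n\ge1}d_nz^n\ \text{ with }\ d_n=G(n-1)-G(n).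
\end{equation}
We show $d_n\ge0$ by induction. The second identity means $r(n)=\sum_{i=1}^nd_ir(n-i)$ for $n\ge1$, so $d_1=r(1)>0$. Using this relation at $n+1$ and then at $n$,
\[
d_{n+1}=r(n+1)-\sum_{i=1}^nd_ir(n+1-i)=\sum_{i=1}^nd_i\,r(n-i)\Big[\frac{r(n+1)}{r(n)}-\frac{r(n+1-i)}{r(n-i)}\Big].
\]
Since $\log r$ is convex, $r(m+1)/r(m)$ is nondecreasing in $m$, and the brackets are nonnegative. So $G$ is nonincreasing. The first identity in \eqref{eq:rG} now gives $1\ge G(n)R(n)$, and $R(n)\ge(n+1)r(n)$ because $r$ decreases. Summing that identity over $0,\dots,n$ gives $n+1=\sum_{k\le n}\sum_{m\le k}r(k-m)G(m)\le R(n)S(n)$.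
\end{proof}

\begin{lemma}\label{lem:super}
For $j\ge1$ the function $w_j(N)=256\,G(N+L_j)$ is a $j$-supersolution, and
\begin{equation}\label{eq:sj}
\sum_{N\ge1}w_j(N)^2\le s_j^2:=C_\beta\,\zeta(M)^2\big(\log(2^jM)\big)^{1-2\beta},\qquad C_\beta=\frac{2^{18}}{2\beta-1}.
\end{equation}
\end{lemma}

\begin{proof}
Write $L=L_j$. The function $w_j$ is nonincreasing by Lemma~\ref{lem:renewal}. Split the recursion \eqref{eq:G} for $G(N+L)$ into $i<N$ and $i\ge N$, and put $m=N+L-i$ in the second part:
\begin{equation}\label{eq:excess}
w_j(N)-\sum_{1\le n<N}a_nw_j(N-n)=256\sum_{m=0}^La_{N+L-m}\,G(m)\ge0 .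
\end{equation}
This proves \eqref{eq:super} for $N\notin I_j$. Let $N\in I_j$. Then $N+L-m\le2L$ and $a$ is nonincreasing, so \eqref{eq:excess} is at least $256\,a_{2L}S(L)$. We show that $a_{2L}$ is comparable to $a_N$ and that $S(L)$ is at least of order $1/r_j$.

Let $y=2^{j-1}M$. By convexity $-\zeta'$ is decreasing, and $-\zeta'(M+n)\le\zeta(M)a_n\le-\zeta'(M+n-1)$. Since $M+N-1\ge y$ and $M+2L\le4y$, \eqref{eq:zeta1} and \eqref{eq:zeta2} give
\[
\zeta(M)a_N\le\frac12\,\frac{\zeta(y)}y,\qquad\zeta(M)a_{2L}\ge\frac38\,\frac{\zeta(4y)}{4y}\ge\frac3{64}\,\frac{\zeta(y)}y,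
\]
so $a_{2L}\ge\frac3{32}a_N$. Next, $(2u\zeta(u))'=\zeta(u)(1+2\beta/\log u)\ge\zeta(u)$. Hence $u\zeta(u)$ increases, so that $2^jM\zeta(2^jM)/\zeta(M)\ge M\ge1$, and
\[
R(L)\le1+\frac1{\zeta(M)}\int_M^{2^jM}\zeta(u)\,du\le1+\frac{2\cdot2^jM\,\zeta(2^jM)}{\zeta(M)}\le3\cdot2^jM\,r_j .
\]
Since $L\ge2^{j-1}M$, Lemma~\ref{lem:renewal} gives $S(L)\ge L/R(L)\ge1/(6r_j)$. Therefore \eqref{eq:excess} is at least $256\cdot\frac3{32}\cdot\frac16\,a_N/r_j=4a_N/r_j\ge a_N/p_j=\kappa_j(N)$, by the lower bound in \eqref{eq:q}.

For $m>L\ge M$ we have $M+m\le2(m+1)$, so by Lemma~\ref{lem:renewal}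
\[
G(m)\le\frac{\zeta(M)}{(m+1)\zeta(M+m)}\le\frac{2\zeta(M)}{(M+m)^{1/2}\log^\beta(M+m)} .
\]
Consequently
\[
\sum_{m>L}G(m)^2\le4\zeta(M)^2\int_{2^jM}^\infty\frac{du}{u\log^{2\beta}u}=\frac{4\zeta(M)^2}{2\beta-1}\big(\log(2^jM)\big)^{1-2\beta},
\]
and $4\cdot256^2=2^{18}$.
\end{proof}

The last integral converges only for $\beta>\frac12$. The bound \eqref{eq:sj} is small for two separate reasons, both needed below: it tends to $0$ as $j\to\infty$, and it is small for all $j$ when $M$ is large.

\section{Concentration and the size of the losses}\label{sec:concentration}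

Recall Hoeffding's lemma: if $Y$ has mean zero and takes values in an interval of length $\delta$, then $\mathbf Ee^{\xi Y}\le e^{\xi^2\delta^2/8}$ for all real $\xi$.

\begin{lemma}\label{lem:concentration}
Let $1\le j\le K$ and $|\theta|\le c/4$. Under $\nu_{K,\theta}$, for $\lambda>0$,
\[
\mathbf P\big(|V_j(0)-v_j|\ge\lambda\big)\le2\exp\big(-\lambda^2/(2s_j^2)\big).
\]
\end{lemma}

\begin{proof}
Let $\mathcal F_s=\sigma(x_u:u\le s)$, $Y_s=\mathbf E[V_j(0)\mid\mathcal F_s]$ and $D_s=Y_s-Y_{s-1}$. Then $Y_{-1}=V_j(0)$. By the Markov property $Y_s$ is the expected value of $V_j(0)$ for the truncated chain run from the past $(x_u)_{u\le s}$. So for $s\le-1$, given $\mathcal F_{s-1}$, the variable $D_s$ has mean zero and takes two values, according to $x_s=\pm1$, that differ by at most $2w_j(-s)$ by Lemmas~\ref{lem:influence} and~\ref{lem:super}. Hoeffding's lemma gives $\mathbf E[e^{\xi D_s}\mid\mathcal F_{s-1}]\le e^{\xi^2w_j(-s)^2/2}$. Conditioning successively on $\mathcal F_{-2},\mathcal F_{-3},\dots,\mathcal F_{-n-1}$,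
\[
\mathbf E\exp\{\xi(V_j(0)-Y_{-n-1})\}=\mathbf E\exp\Big\{\xi\sum_{s=-n}^{-1}D_s\Big\}\le\exp\Big(\frac{\xi^2}2\sum_{N=1}^nw_j(N)^2\Big)\le e^{\xi^2s_j^2/2}.
\]
As $n\to\infty$, $Y_{-n-1}\to v_j$ uniformly, because $V_j(0)$ is a function of the state at time $0$ and the finite chain converges to equilibrium uniformly in its starting state. Hence $\mathbf Ee^{\xi(V_j(0)-v_j)}\le e^{\xi^2s_j^2/2}$. Markov's inequality with $\xi=\pm\lambda/s_j^2$ bounds each tail by $e^{-\lambda^2/s_j^2+\lambda^2/(2s_j^2)}$.
\end{proof}

Let
\[
\varepsilon_j=\frac4c\,s_j^2\,e^{-c^2/(8s_j^2)}.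
\]
If $\zeta(M)\le1$, then \eqref{eq:sj} gives both $s_j^2\le C_\beta\zeta(M)^2$ and $s_j^2\le C_\beta(j\log2)^{1-2\beta}$, so
\[
\sum_{j\ge1}\varepsilon_j\le\frac{4C_\beta}c\,\zeta(M)^2\sum_{j\ge1}\exp\Big(-\frac{c^2(j\log2)^{2\beta-1}}{8C_\beta}\Big).
\]
The series on the right does not involve $M$, and it converges: use $e^{-u}\le l!\,u^{-l}$ with an integer $l>1/(2\beta-1)$. A variance bound alone would give losses of order $s_j^2$, and $\sum_js_j^2=\infty$ for $\beta\le1$; this is why Gaussian tails are needed. Since $\zeta(M)\to0$ as $M\to\infty$, we can and do fix $M$ satisfying \eqref{eq:M1} and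
\begin{equation}\label{eq:M2}
\sum_{j\ge1}\varepsilon_j\le\frac c4 .
\end{equation}

One circularity remains. Concentration makes $e_j$ small only if $v_j$ lies well inside $(-c,c)$, while Lemma~\ref{lem:conservation} locates $v_j$ only if the $e_i$, $i\ge j$, are small. The sign of the loss breaks the circle: if $v_j$ were large and positive, $e_j$ could not be very negative, and then $v_{j+1}$ would be large as well.

\begin{lemma}\label{lem:losses}
Let $K\ge1$ and $|\theta|\le c/4$. Under $\nu_{K,\theta}$, for all $j\le K$,
\[
\mathbf E|\ell_j(0)|\le\varepsilon_j,\qquad|v_j-\theta|\le\frac12\sum_{i\ge j}\varepsilon_i\le\frac c8 .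
\]
\end{lemma}

\begin{proof}
Write $V_j=V_j(0)$, $\ell_j=\ell_j(0)$ and $Z_j=(|V_j-v_j|-\frac c2)_+$. By Lemma~\ref{lem:concentration}, and since $2\le4\lambda/c$ for $\lambda\ge c/2$,
\[
\mathbf EZ_j=\int_{c/2}^\infty\mathbf P(|V_j-v_j|>\lambda)\,d\lambda\le\int_{c/2}^\infty\frac{4\lambda}c\,e^{-\lambda^2/(2s_j^2)}\,d\lambda=\varepsilon_j .
\]
The positive and negative parts of $\ell_j$ are $\ell_j^+=(V_j-c)_+$ and $\ell_j^-=(-V_j-c)_+$. If $v_j\le\frac c2$, then $V_j-c\le|V_j-v_j|-\frac c2$, so $\ell_j^+\le Z_j$. If $v_j\ge-\frac c2$, then $-V_j-c\le|V_j-v_j|-\frac c2$, so $\ell_j^-\le Z_j$.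

We prove $|v_j-\theta|\le\frac12\sum_{i=j}^K\varepsilon_i$ by downward induction, starting from $v_{K+1}=\theta$. Assume the bound for $j+1$, and recall that $v_j=v_{j+1}-q_je_j$ with $q_j\le\frac12$. If $v_j>\frac c2$, then $e_j\ge-\mathbf E\ell_j^-\ge-\varepsilon_j$, so by \eqref{eq:M2}
\[
v_j\le\theta+\frac12\sum_{i=j+1}^K\varepsilon_i+\frac12\varepsilon_j\le\frac c4+\frac c8<\frac c2,
\]
a contradiction. If $v_j<-\frac c2$, then $e_j\le\mathbf E\ell_j^+\le\varepsilon_j$, so $v_j\ge-\frac c4-\frac c8>-\frac c2$, again a contradiction. Thus $|v_j|\le\frac c2$, so $|\ell_j|=\max(\ell_j^+,\ell_j^-)\le Z_j$ and $|e_j|\le\mathbf E|\ell_j|\le\varepsilon_j$. Finally $|v_j-\theta|\le|v_{j+1}-\theta|+\frac12\varepsilon_j$.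
\end{proof}

\section{The Gibbs measures}\label{sec:gibbs}

The space $A^{\mathbb Z}$ is compact and metrizable, so every sequence of probability measures on it has a weakly convergent subsequence. For each $\theta\in[-\frac c4,\frac c4]$ fix a weak limit $\mu_\theta$ of $\nu_{K,\theta}$ along a subsequence $K\to\infty$.

\begin{lemma}\label{lem:limit}
Each $\mu_\theta$ is a Gibbs measure for $g$.
\end{lemma}

\begin{proof}
Shift invariance passes to weak limits. Let $F$ be the indicator of a cylinder set in the past. Then $\mathbf E_{\nu_{K,\theta}}[x_0F]=\mathbf E_{\nu_{K,\theta}}[\varphi_K^\theta(x_{<0})F]$, which differs from $\mathbf E_{\nu_{K,\theta}}[\varphi(x_{<0})F]$ by at most $2cr_K\to0$, by \eqref{eq:uniform}. The functions $x_0F$ and $\varphi(x_{<0})F$ are continuous, so \eqref{eq:gibbs} holds for $\mu_\theta$.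
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
Take $\theta=c/4$. By Lemmas~\ref{lem:conservation} and~\ref{lem:losses}, $\mathbf E_{\nu_{K,\theta}}x_0=v_1\ge\frac c4-\frac c8$ for every $K$, so $\mathbf E_{\mu_\theta}x_0\ge\frac c8>0$. Since $\varphi$ is odd and the flip $x\mapsto-x$ maps cylinder sets to cylinder sets, both sides of \eqref{eq:gibbs} change sign under the flip. So the image of $\mu_\theta$ is a Gibbs measure, with mean at most $-\frac c8$.
\end{proof}

The means of the $\mu_\theta$ locate $\theta$ only up to an error $c/8$, and a family of distinct Gibbs measures could consist of mixtures of two ergodic ones. To prove (iv) we read $\theta$ from a typical configuration, using the high levels $V_j$, and we pass to ergodic components. Let $T$ be the shift on $A^{\mathbb Z}$ and $\mathcal I$ the $\sigma$-field of $T$-invariant sets. Recall the ergodic decomposition: for a shift-invariant $\mu$ there is a measurable family $(\mu^\omega)_{\omega\in A^{\mathbb Z}}$ of ergodic shift-invariant probability measures such that, for each bounded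 measurable $f$, $\mathbf E_{\mu^\omega}f=\mathbf E_\mu[f\mid\mathcal I](\omega)$ for $\mu$-almost every $\omega$. In particular a set of full $\mu$-measure has full $\mu^\omega$-measure for almost every $\omega$.

\begin{lemma}\label{lem:ergodic}
If $\mu$ is a Gibbs measure for $g$, then $\mu^\omega$ is a Gibbs measure for $g$ for $\mu$-almost every $\omega$.
\end{lemma}

\begin{proof}
Let $h$ be bounded and $\mathcal I$-measurable, and let $\eta>0$. Choose a function $h'$ of finitely many coordinates with $\mathbf E_\mu|h-h'|<\eta$. For every $n\in\mathbb Z$, invariance of $h$ and $\mu$ gives $\mathbf E_\mu|h-h'\circ T^n|<\eta$, and for a suitable $n$ the function $h'\circ T^n$ depends only on negative coordinates. For the indicator $F$ of a cylinder set in the past, $F\cdot(h'\circ T^n)$ is a linear combination of such indicators, so \eqref{eq:gibbs} gives $|\mathbf E_\mu[(x_0-\varphi(x_{<0}))Fh]|\le2\eta$. As $\eta$ and $h$ are arbitrary, $\mathbf E_\mu[(x_0-\varphi(x_{<0}))F\mid\mathcal I]=0$ a.s. There are countably many $F$, so for almost every $\omega$ the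 measure $\mu^\omega$ satisfies \eqref{eq:gibbs} for all of them.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iv)]
Let $K\ge j$. By Lemma~\ref{lem:concentration}, $\mathbf E_{\nu_{K,\theta}}(V_j(0)-v_j)^2\le\int_0^\infty4\lambda e^{-\lambda^2/(2s_j^2)}d\lambda=4s_j^2$. With Lemma~\ref{lem:losses} and $(u+u')^2\le2u^2+2u'^2$,
\[
\mathbf E_{\nu_{K,\theta}}(V_j(0)-\theta)^2\le8s_j^2+\frac12\Big(\sum_{i\ge j}\varepsilon_i\Big)^2=:\delta_j .
\]
The numbers $\delta_j$ do not depend on $K$ or $\theta$, and $\delta_j\to0$. Since $V_j(0)$ depends on finitely many coordinates, $\mathbf E_{\mu_\theta}(V_j(0)-\theta)^2\le\delta_j$. Choose $j_1<j_2<\cdots$ with $\sum_l\delta_{j_l}<\infty$ and let $E_\theta=\{x:V_{j_l}(x_{<0})\to\theta\text{ as }l\to\infty\}$. Then $\sum_l(V_{j_l}(0)-\theta)^2$ has finite $\mu_\theta$-expectation, so $\mu_\theta(E_\theta)=1$. By Lemmas~\ref{lem:limit} and~\ref{lem:ergodic}, almost every ergodic component of $\mu_\theta$ is a Gibbs measure that gives full mass to $E_\theta$; pick one for each $\theta$. The sets $E_\theta$ are pairwise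 disjoint, so these ergodic Gibbs measures, indexed by $\theta\in[-\frac c4,\frac c4]$, are mutually singular.
\end{proof}

Together with Proposition~\ref{prop:basic}, this completes the proof of Theorem~\ref{thm:main}.

\section{Other alphabets}\label{sec:alphabets}

\begin{proposition}\label{prop:alphabets}
Let $A$ be a totally ordered finite set with $|A|\ge2$ and let $\beta>\frac12$. There is a continuous monotone regular specification $\tilde g$ on $A$ with $\operatorname{var}_n(\tilde g)=O(n^{-1/2}(\log n)^\beta)$ and at least two Gibbs measures. In particular Corollary~\ref{cor:sharp} holds for specifications on $A$.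
\end{proposition}

\begin{proof}
Write $A=A_-\cup A_+$ with both sets nonempty and every element of $A_-$ below every element of $A_+$. Let $\operatorname{sgn}:A\to\{-1,+1\}$ equal $\pm1$ on $A_\pm$, applied coordinatewise to sequences; it is nondecreasing. With $g$ and $\varphi$ as above, set $\tilde g(b)(a)=g(\operatorname{sgn}b)(\pm1)/|A_\pm|$ for $a\in A_\pm$. Then $\tilde g\ge\varrho/|A|$. Since $\|\pi-\pi'\|=\frac12\sum_a|\pi(a)-\pi'(a)|$, we have $\|\tilde g(b)-\tilde g(b')\|=\|g(\operatorname{sgn}b)-g(\operatorname{sgn}b')\|$, so $\operatorname{var}_n(\tilde g)\le\operatorname{var}_n(g)$. With $u=\varphi(\operatorname{sgn}b)$, which is nondecreasing in $b$,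
\[
\tilde g(b)(\{x\ge a\})=
\begin{cases}
\dfrac{1+u}2\cdot\dfrac{|\{x\in A_+:x\ge a\}|}{|A_+|},&a\in A_+,\\[2ex]
1-\dfrac{1-u}2\cdot\dfrac{|\{x\in A_-:x<a\}|}{|A_-|},&a\in A_-,
\end{cases}
\]
and both expressions are nondecreasing in $u$. So $\tilde g$ is monotone.

Let $x$ have a Gibbs law $\mu$ for $g$. Let $(\eta_t^-,\eta_t^+)_{t\in\mathbb Z}$ be independent, uniform on $A_-\times A_+$ and independent of $x$, and put $\tilde x_t=\eta_t^\pm$ when $x_t=\pm1$. The process $\tilde x$ is stationary and $\operatorname{sgn}\tilde x=x$. For $a\in A_\pm$, the conditional probability of $\tilde x_0=a$ given all $x_u,\eta_u^-,\eta_u^+$ with $u<0$ is $g(x_{<0})(\pm1)/|A_\pm|=\tilde g(\tilde x_{<0})(a)$. This is a function of $\tilde x_{<0}$, so it is also the conditional probability given $\tilde x_{<0}$. Thus the law of $\tilde x$ is a Gibbs measure for $\tilde g$. It projects to $\mu$ under $\operatorname{sgn}$, so distinct $\mu$ have distinct lifts, and Theorem~\ref{thm:main}(iii) gives two of them. The last assertion follows as in the proof of Corollary~\ref{cor:sharp}.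
\end{proof}

\begin{thebibliography}{1}

\bibitem{BHS}
Noam Berger, Christopher Hoffman and Vladas Sidoravicius,
\emph{Nonuniqueness for specifications in $\ell^{2+\epsilon}$},
arXiv:math/0312344 (2003).

\end{thebibliography}
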